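# Moments of the Siegel–Veech transform: all powers below the third, and not the third

## 1. Surfaces with two marked saddle connections

A *translation surface* is a closed Riemann surface $X$ of genus $g$ with a nonzero holomorphic 1-form $\omega$; we write $X$ for the pair. Let $\Sigma$ be the set of zeros of $\omega$. Away from $\Sigma$, integrating $\omega$ gives charts to $\mathbb C=\mathbb R^2$ whose transition maps are translations. So $X\setminus\Sigma$ has a flat metric, an area, and a globally defined notion of direction, and a zero of order $k$ is a cone point of angle $2\pi(k+1)$. A *saddle connection* is a straight segment with both ends in $\Sigma$ and no point of $\Sigma$ in its interior. It is oriented when we count it. Its *holonomy* is $\int_s\omega\in\mathbb R^2$; we use the same letter $s$ for the saddle connection and its holonomy, and $|s|$ for its length. We write $v\wedge w$ for the determinant of $v,w\in\mathbb R^2$; *parallel* means $v\wedge w=0$, so opposite directions are parallel.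

Fix a component $\mathcal H$ of a stratum of genus $g\ge 2$, restricted to surfaces of area 1, with its Masur–Veech measure $\mu$ (both are recalled in Section 2). The object on which the proof turns is the set of triples $(X,\gamma,s)$, where $X\in\mathcal H$ and $\gamma,s$ are nonparallel oriented saddle connections of $X$, with the measure
$$M(\mathcal A)=\int_{\mathcal H}\#\{(\gamma,s):(X,\gamma,s)\in\mathcal A\}\,d\mu(X).\tag{1}$$
A matrix $g\in SL(2,\mathbb R)$ acts on a surface by composing the charts with $g$. It carries saddle connections to saddle connections and holonomies $v$ to $gv$. Since $\mu$ is invariant, so is $M$, and the number $|\gamma\wedge s|$ is constant along orbits of triples.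

What is this measure for? Let $\mathcal N(X,r)$ be the number of oriented saddle connections of $X$ of length $\le r$. We want the size of the set where $\mathcal N(X,r)>T$ for large $T$. Suppose that, up to small powers of $T$, we know two things:

1. if $\mathcal N(X,r)>T$, then $X$ has a saddle connection $\gamma$ of length $\le 1/T$;
2. $M\{|\gamma|\le\varepsilon,\ |s|\le r\}$ is at most of order $\varepsilon^2$.

On a surface as in (1) there are at least $T/2$ choices of $s$ not parallel to $\gamma$. So $M$ counts this surface at least $T/2$ times, and the set has measure at most $\frac2T\cdot T^{-2}$, that is, of order $T^{-3}$. For (2), the group helps: if $|\gamma\wedge s|=\Delta$, some $g\in SL(2,\mathbb R)$ makes $g\gamma$ and $gs$ orthogonal, both of length $\sqrt\Delta$. So pairs with one short member and one of moderate length are traded for pairs with both members short, and on those a local volume estimate is efficient.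

## 2. The transform, the exponent, and the theorem

**Strata and measure.** Let $\widetilde{\mathcal H}$ be a connected component of a stratum (surfaces of genus $g\ge2$ with prescribed orders of zeros, no marked points), without area normalization, and let $\mathcal H\subset\widetilde{\mathcal H}$ be its unit-area locus. Put
$$N=2g+|\Sigma|-1=\dim H_1(X,\Sigma;\mathbb R),\qquad d=2g-2+|\Sigma|.$$
Since $g\ge2$, $N\ge4$. The class of $\omega$ in $H^1(X,\Sigma;\mathbb C)\cong\mathbb C^N$ gives local coordinates on $\widetilde{\mathcal H}$, the *period coordinates*; concretely they are the integrals of $\omega$ over a basis of $H_1(X,\Sigma;\mathbb Z)$. Let $m$ be Lebesgue measure in these coordinates. Write $tX$ for $(X,t\omega)$. Up to a constant, $\mu(E)=m\{tX:X\in E,\ 0<t\le1\}$; equivalently, for Borel $F\ge0$,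
$$\int_{\mathcal H}F\,d\mu=\int_{\{\mathrm{area}(X)\le1\}}F\bigl(X/\sqrt{\mathrm{area}(X)}\bigr)\,dm(X).\tag{2}$$
The measure $\mu$ is finite and $SL(2,\mathbb R)$-invariant. If needed we pass to a finite manifold cover of $\widetilde{\mathcal H}$ (level structure); this changes measures only by constants. All functions are Borel.

**The transform.** Let $\Lambda_X\subset\mathbb R^2$ be the set of holonomy vectors of saddle connections of $X$, and $B_c(\mathbb R^2)$ the bounded compactly supported functions. The Siegel–Veech transform of $f\in B_c(\mathbb R^2)$ is $\widehat f(X)=\sum_{v\in\Lambda_X}f(v)$. The sum is finite, because a surface has finitely many saddle connections of length $\le r$. Put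
$$q^*(\mathcal H)=\sup\{q\ge1:\widehat f\in L^q(\mathcal H,\mu)\ \text{for all } f\in B_c(\mathbb R^2)\}.$$
It is known that $\widehat f\in L^q$ for every $q<1+\sqrt{1+4/N}$, so $q^*(\mathcal H)\ge1+\sqrt{1+4/N}$. The problem comes from Jayadev S. Athreya, Yitwah Cheung, Howard Masur, "Siegel-Veech transforms are in $L^2$", arXiv:1711.08537 (2017): is this exponent truly optimal, and if not, what is $q^*(\mathcal H)$?

**Theorem.** Let $\mathcal H$ be as above.

1. For all $R,\delta>0$ there are $c,C>0$ with $cT^{-3}\le\mu\{X:\#(\Lambda_X\cap B(0,R))>T\}\le CT^{-3+\delta}$ for all large $T$.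
2. $\widehat f\in L^q(\mathcal H,\mu)$ for all $f\in B_c(\mathbb R^2)$ and all $q<3$.
3. If $f\in B_c(\mathbb R^2)$, $f\ge0$, is not a.e. zero, then $\widehat f\notin L^3(\mathcal H,\mu)$.

In particular $q^*(\mathcal H)=3$ for every component, and the supremum is not attained. Indeed part 2 gives $q^*\ge3$, and since $\mu$ is finite, $L^q\subset L^3$ for $q\ge3$, so part 3 excludes every $q\ge3$. Since $N\ge4$, we have $1+\sqrt{1+4/N}\le1+\sqrt2<3$, so the exponent $1+\sqrt{1+4/N}$ is never optimal.

We write $A\ll B$ for $A\le cB$ with a constant $c>0$ depending only on $\mathcal H$ and on parameters shown as indices.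

## 3. A torus and a slit torus, by hand

**A torus.** Genus 1 is outside the theorem, but it is an instructive test. Let $\Gamma\subset\mathbb R^2$ be a lattice of covolume 1, with one marked point on $\mathbb R^2/\Gamma$; the saddle connections have as holonomies the primitive vectors of $\Gamma$. Suppose $\Gamma$ has two nonparallel vectors of length $\le R$. Then one of them, say $v'$, is not parallel to a shortest vector $v_0$. As $v_0\wedge v'$ is a nonzero integer, $|v_0|\ge1/R$. So the points of $\Gamma$ in $B(0,R)$ are $1/R$-separated, and comparing areas of discs there are at most $(R+\frac1{2R})^2/(\frac1{2R})^2=(2R^2+1)^2$ of them. If there are no two such vectors, $B(0,R)$ contains at most two primitive vectors. So $\widehat f$ is bounded. A thin cylinder here fills the torus, so its height is the inverse of its circumference, and the saddle connections crossing it are long.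

**A slit torus.** Take $E=\mathbb R^2/\mathbb Z^2$ with a slit of holonomy $(\omega,0)$, $0<\omega<\frac12$, and a cylinder of circumference $\omega$ and height $h$ with one marked point on each boundary circle, the top one displaced by a twist $\vartheta$ relative to the bottom one. Open the slit. Glue the bank above which the torus lies to the top circle of the cylinder, and the other bank to the bottom circle, so that the marked points go to the ends of the banks. The two ends of the slit become one point, with angle $2\pi+2\pi+\pi+\pi=6\pi$. So this is a surface of genus 2 with one zero, of order 2; here $N=4$, $d=3$, and the area is $1+\omega h$. The straight segments in the cylinder from the bottom marked point to the top one are saddle connections with holonomies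
$$(\vartheta+k\omega,\,h),\qquad k\in\mathbb Z.$$
If $h<R$, at least $2\sqrt{R^2-h^2}/\omega-1$ of them have length $\le R$. So if $h$ stays bounded, a thin cylinder gives about $1/\omega$ saddle connections of bounded length. It can have bounded height because the rest of the surface carries the area.

**Counting parameters.** Vary this example: the period coordinates are the two periods of the torus, the slit $w\in\mathbb C$, and the crossing period $\zeta=(\vartheta+ih)w/|w|$. For fixed torus and $w$, with $\vartheta\in[0,|w|)$ and $h\in[H_1,H_2]$, the period $\zeta$ ranges over a region of area $|w|(H_2-H_1)$. So $|w|\le\omega$ costs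
$$\int_{|w|\le\omega}|w|(H_2-H_1)\,dw=\tf{2\pi}{3}(H_2-H_1)\,\omega^3,$$
where a short saddle connection alone costs $\omega^2$, and the narrow room for the twist costs the extra $\omega$. With $T\approx1/\omega$ this suggests $T^{-3}$. Sections 12 and 13 carry this out for every component; Sections 4 to 11 show that nothing else contributes more.

## 4. Non-crossing saddle connections, complexes, disjoint cylinders

The total cone angle of $X$ is $2\pi d$, so in each oriented direction there are $d$ outgoing separatrices, hence at most $d$ oriented saddle connections. Two saddle connections *cross* if they meet transversally at interior points. A saddle connection does not cross itself, because its direction is constant. Any family of pairwise non-crossing saddle connections extends to a geodesic triangulation with vertex set $\Sigma$ (sides or vertices of a triangle may be identified). If it has $F$ triangles it has $\frac32F$ edges, so $|\Sigma|-\frac12F=2-2g$, that is, $F=2d$, and there are $3d$ edges. "Triangulation" below always means one of these.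

**Definition (complex).** A *complex* is a closed set $K$ with $\Sigma\subsetneq K\subset X$ that is the union of $\Sigma$ and some closed edges and closed triangles of a triangulation. $\partial K$ is its topological boundary.

For example, $\Sigma\cup v$ for a saddle connection $v$; the closed cylinder in the slit torus; and $X$ itself. An open edge contained in $K$ lies in $\partial K$ unless $K$ contains the triangles on both of its sides. So $\partial K$ consists of edges and points of $\Sigma$, and at a point of $\partial K\setminus\Sigma$ the set $K$ is locally a half disc or a segment. Two consequences: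

* **(K1)** A saddle connection contained in $K$ crosses no saddle connection contained in $\partial K$: at a crossing point $K$ would contain two transverse segments through a point where it is a half disc or a segment.
* **(K2)** *Tightening.* Let $c$ be a path in $K$ between points of $\Sigma$. A shortest path in $K$ homotopic to $c$ in $K$ rel endpoints is straight at interior points of $K$ off $\Sigma$, and also at points of $\partial K\setminus\Sigma$, where $K$ is locally convex. So it is constant or a concatenation of saddle connections contained in $K$.

For loops in $X$: a shortest loop in a nontrivial free homotopy class either meets $\Sigma$ and is a concatenation of saddle connections, or is a closed geodesic off $\Sigma$, that is, a core curve of a cylinder. In the latter case push it to a boundary component of the cylinder, which is a concatenation of saddle connections of the same total length.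

**Cylinders.** A *maximal cylinder* is a maximal open subset isometric to $(\mathbb R/c\mathbb Z)\times(0,h)$; $c$ is its circumference and $h$ its height. As $g\ge 2$, each of its two boundary components is a closed chain of saddle connections parallel to the core, of total length $c$. A saddle connection that enters a maximal cylinder is not parallel to the core (otherwise it would stay on a core curve and never reach $\Sigma$). So its height coordinate is monotone there, and since its ends are outside, it crosses the cylinder completely and has length $\ge h$.

**Lemma 1.** Let $C_1,\dots,C_p$ be distinct maximal cylinders such that each circumference is smaller than each height. Then they are disjoint, their boundary saddle connections enter none of them and do not cross each other, and $p\le3d$.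

*Proof.* Distinct parallel maximal cylinders are disjoint. If nonparallel $C_i,C_j$ met at a point, the core curve of $C_i$ through it would be transverse to the core direction of $C_j$, could not close up inside $C_j$, and would cross $C_j$ completely; then the circumference of $C_i$ would be at least the height of $C_j$. So the cylinders are disjoint. A boundary saddle connection of $C_i$ is no longer than the circumference of $C_i$, hence shorter than every height, so it enters no $C_j$. If it crossed a boundary saddle connection $\beta$ of $C_j$, it would enter $C_j$, which contains a one-sided neighborhood of each interior point of $\beta$. So the boundary saddle connections are edges of one triangulation. Each of its $3d$ edges has two sides. Each cylinder uses at least two sides (one at the top, one at the bottom), and different cylinders use different sides. Hence $2p\le6d$. $\square$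

## 5. Counting saddle connections through their homology classes

**Definition.** For $1\le i\le N$, $\lambda_i(X)$ is the least $x$ such that the classes in $H_1(X,\Sigma;\mathbb R)$ of saddle connections of length $\le x$ span a space of dimension $\ge i$.

The $\lambda_i$ are finite because the edges of a triangulation span, and $\lambda_1$ is the length of the shortest saddle connection. Nonparallel saddle connections have independent classes, since holonomy is a linear map on homology.

*Example.* On the slit torus with $h\ge\frac12$: a saddle connection that enters the cylinder has length $\ge h$; any other one is a straight segment of $E$ between ends of the slit, with holonomy in $\mathbb Z^2+\{0,\pm(\omega,0)\}$. If the $\mathbb Z^2$-part is nonzero, its length is $\ge1-\omega>\frac12$; otherwise it is a bank of the slit. Both banks are homologous to the core of the cylinder. So $\lambda_1=\omega$ and $\lambda_2\ge\frac12$.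

**Lemma 2.** For all $X\in\widetilde{\mathcal H}$ and $r>0$: $\displaystyle\ \mathcal N(X,r)\ll\prod_{i=1}^N\max\Bigl(1,\frac r{\lambda_i(X)}\Bigr)$.

*Proof.* Let $L=H_1(X,\Sigma;\mathbb Z)\cong\mathbb Z^N$, and on $H_1(X,\Sigma;\mathbb R)$ put the seminorm
$$\|c\|=\inf\Bigl\{\sum|a_j||s_j|:\ c=\sum a_j[s_j],\ a_j\in\mathbb R\Bigr\}.$$

**Step 1: integral representations.** This step shows that a cheap real representation of a lattice class can be replaced by a cheap integral one. *Claim: if $c\in L$ and $\|c\|<x$, then $c=\sum n_j[s_j]$ with $n_j\in\mathbb Z$ and $\sum|n_j||s_j|<x$.*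

Take a real representation of cost $<x$. Overlay the finitely many saddle connections used with a triangulation. They cut each triangle along chords, so we get a cell structure with convex polygonal faces, and the representation becomes a real cellular 1-chain $z$ with $\partial z$ supported in $\Sigma$, of class $c$, with $\sum_e|e||z(e)|<x$. Let $z_0$ be an integral cellular chain of class $c$. Then $z=z_0+\partial f$ with a real function $f$ on faces. For $u\in[0,1)$ let $z_u=z_0+\partial\lfloor f+u\rfloor$, an integral chain of class $c$. Let an edge $e$ have adjacent face values $a,b$, so $(\partial f)(e)=a-b$. The integer $\lfloor a+u\rfloor-\lfloor b+u\rfloor$ differs from $a-b$ by less than 1, so it lies in $\{\lfloor a-b\rfloor,\lceil a-b\rceil\}$. Its mean over $u$ is $a-b$, as $\int_0^1\lfloor a+u\rfloor du=a$. Adding the integer $z_0(e)$, we see that $z_u(e)$ takes at most two values, equal or consecutive integers, hence both $\ge0$ or both $\le0$, with mean $z(e)$. So $\int_0^1|z_u(e)|\,du=|z(e)|$. Summing over edges, some $z_u$ has length $<x$. Decompose this $z_u$, without cancellation, into directed paths between points of $\Sigma$ and directed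 loops, and tighten each in $X$. Lengths do not increase, and the result is a sum of saddle connections as claimed.

**Step 2: a norm and its successive minima.** This step compares $\lambda_i$ with the geometry of numbers. By Step 1 a nonzero $c\in L$ has $\|c\|\ge\lambda_1$: a representation of cost $<\lambda_1$ has all $n_j=0$. So $\|\cdot\|$ is a norm: if its null space $U$ were nonzero, Minkowski's theorem, applied to bodies long in the direction of $U$ and thin across it, would give nonzero lattice points arbitrarily close to $U$, hence of arbitrarily small seminorm. Let $\lambda_i'$ be the successive minima of $L$ for $\|\cdot\|$. If $\lambda_i'<x$, there are $i$ independent lattice vectors of norm $<x$, and by Step 1 each is a combination of saddle connections of length $<x$; so these span dimension $\ge i$. Hence $\lambda_i\le\lambda_i'$.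

**Step 3: counting.** This step counts lattice vectors of norm $\le r$. Let $k=\#\{i:\lambda_i'\le r\}$. If $k=0$, there is no nonzero such vector, and $\mathcal N(X,r)=0$, because a saddle connection has a nonzero class of norm at most its length. Let $k\ge1$, let $W$ be the span of the lattice vectors of norm $\le r$ (so $\dim W=k$), $L_W=L\cap W$, $B_W$ the unit ball of $W$, $b_1,\dots,b_k\in L_W$ independent with $\|b_i\|=\lambda_i'$, and $P$ the parallelepiped spanned by the $b_i$. If $c\in L$ and $\|c\|\le r$, then $c\in L_W$ and $c+P$ lies in the ball of radius $(1+k)r$ of $W$. The translates of $P$ by $L_W$ cover almost every point of $W$ exactly $[L_W:\oplus\mathbb Zb_i]=\mathrm{vol}(P)/\mathrm{covol}(L_W)$ times. Comparing volumes and then using Minkowski's second theorem, $\lambda_1'\cdots\lambda_k'\,\mathrm{vol}(B_W)\le2^k\mathrm{covol}(L_W)$, we get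
$$\#\{c\in L:\|c\|\le r\}\le\frac{((1+k)r)^k\,\mathrm{vol}(B_W)}{\mathrm{covol}(L_W)}\le\frac{(2(1+k)r)^k}{\lambda_1'\cdots\lambda_k'}\ll\prod_i\max\Bigl(1,\frac r{\lambda_i}\Bigr).$$
Saddle connections with the same class have the same holonomy, so at most $d$ of them share a class. $\square$

## 6. The volume of the set with several short classes

**Lemma 3.** If $1\le k\le N$ and $0<\varepsilon_i\le1$, then $\mu\{X\in\mathcal H:\lambda_i(X)\le\varepsilon_i,\ i\le k\}\ll\prod_{i\le k}\varepsilon_i^2$.

*Proof.* Let $\mathcal E=\{X\in\widetilde{\mathcal H}:\mathrm{area}\le1,\ \lambda_i\le\varepsilon_i\ (i\le k)\}$. Since $\lambda_i(tX)=t\lambda_i(X)$, $\mathcal E$ contains the cone over our set, so it suffices to bound $m(\mathcal E)$. Let $X\in\mathcal E$. We want a basis of homology consisting of non-crossing saddle connections, with the first $k$ as short as the $\lambda_i$ and the others confined to sets of bounded area. Long thin cylinders are what prevents the others from being short, so we treat them first.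

**Step 1: points far from $\Sigma$ lie in tall cylinders.** Call a maximal cylinder tall if its height is $>5$; as the area is $\le1$, its circumference is $<\frac15$. By Lemma 1 the tall cylinders $C_1,\dots,C_p$ are disjoint, $p\le3d$, and their boundary saddle connections do not cross and enter none of them. Let $\mathrm{dist}(q,\Sigma)\ge3$. The exponential map at $q$ is defined on the open disc $D_3$ of radius 3, and it is not injective on $D_1$, since $\pi>1$. So for some $\tau$ with $0<|\tau|<2$, the points $z$ and $z+\tau$ have the same image for one $z\in D_3\cap(D_3-\tau)$. The set of such $z$ is closed, and open because the map is a translation in charts; the intersection is convex, so this holds for all its points. For $u\perp\tau$ with $|u|<\sqrt8$ we have $|u\pm\tau/2|^2<8+1=9$, so the segment $[u-\tau/2,u+\tau/2]$ lies in $D_3$ and its image closes up to a closed geodesic. These closed geodesics are parallel and avoid $\Sigma$. The segment $\{|u|<\sqrt8\}$ perpendicular to $\tau$ therefore cannot reach the boundary of the maximal cylinder containing $q$, since a boundary point lies on a saddle connection parallel to $\tau$. So this cylinder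 has height $\ge2\sqrt8>5$. Hence every point outside the tall cylinders is at distance $<3$ from $\Sigma$.

**Step 2: the complement has short generators.** Let $Z=X\setminus\bigcup C_l$. It is a complex: the boundary saddle connections of the $C_l$ extend to a triangulation, of which $Z$ is a subcomplex. Let $q\in Z$, and take a shortest path in $X$ from $q$ to $\Sigma$; its length is $<3$. If it leaves $Z$, it does so at a boundary point of a tall cylinder, and from there we reach $\Sigma$ along that boundary component, whose length is $<\frac15$, within length $\frac1{10}$. So $q$ is joined to $\Sigma$ inside $Z$ by a path of length $\le3.1$. Now $H_1(Z,\Sigma)$ is generated by rectifiable loops in $Z$ and paths in $Z$ between points of $\Sigma$. Subdivide these into pieces of length $\le1$ and join each subdivision point to $\Sigma$ as above. Each generator becomes a sum of classes of paths in $Z$ between points of $\Sigma$ of length $\le1+6.2=7.2$. By (K2), $H_1(Z,\Sigma)$ is generated by saddle connections in $Z$ of length $\le8$. Let $V_Z$ be its image in $H_1(X,\Sigma;\mathbb R)$ and $n=\dim V_Z$. A saddle connection of $X$ of length $\le1$ crosses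 no tall cylinder, so it lies in $Z$.

**Step 3: a short basis of $V_Z$ without crossings.** Call a saddle connection $s\subset Z$ *essential* if $[s]$ is not in the span of the classes of saddle connections in $Z$ of length $<|s|$. Two essential saddle connections, distinct up to orientation, do not cross. Indeed let $s$, from $a$ to $b$, and $s'$ cross at $q$. By (K1) and the local structure, $q$ is an interior point of $Z$. Suppose that a shortest of the four halves is the half $cq$ of $s'$. Then $[s]$ is the sum of the classes of $a\to q\to c$ and $c\to q\to b$. Both have length $\le|aq|+|qb|=|s|$, and a corner at $q\notin\Sigma$, an interior point of $Z$. So they can be shortened strictly, and they tighten in $Z$ to saddle connections of length $<|s|$ (or to a constant path, of class 0). So $s$ is not essential. If a shortest half belongs to $s$, then $s'$ is not essential.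

Now choose a basis of $V_Z$ greedily: for each length $r$, extend the basis of the span of the saddle connections in $Z$ shorter than $r$ by saddle connections in $Z$ of length exactly $r$. All chosen ones are essential. We get pairwise non-crossing $s_1,\dots,s_n\subset Z$ with $|s_1|\le\dots\le|s_n|\le8$, whose classes form a basis of $V_Z$. Since all saddle connections of length $\le1$ lie in $Z$, $|s_i|=\lambda_i(X)$ whenever $\lambda_i(X)\le1$. So $n\ge k$ and $|s_i|\le\varepsilon_i$ for $i\le k$.

**Step 4: completing the basis across the cylinders.** For each $l$ let $w_l$ be the holonomy of the core of $C_l$, and choose a saddle connection $\eta_l$ in $C_l$ from bottom to top with holonomy $(\vartheta+ih)w_l/|w_l|$, $0\le\vartheta<|w_l|$; here $h$ is the height, and $h\le1/|w_l|$. (The segments from a given bottom singularity to a given top one have horizontal parts in a class modulo $|w_l|$.) By excision $H_1(X,Z)$ is the sum of the groups $H_1(\overline{C_l},\partial C_l)$ of the cylinders as closed annuli relative to their boundaries, and is spanned by the $\eta_l$. The exact sequence $H_1(Z,\Sigma)\to H_1(X,\Sigma)\to H_1(X,Z)$ shows that $V_Z$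 and the $[\eta_l]$ span $H_1(X,\Sigma;\mathbb R)$. Choose $J$ such that $s_1,\dots,s_n$ and $\eta_l$ $(l\in J)$ give a basis. These saddle connections and the boundary saddle connections of the $C_l$ do not cross: the $s_i$ lie in $Z$ and the boundary ones in $\partial Z$ (use (K1)), the $\eta_l$ lie in the disjoint cylinders, and the boundary ones do not cross each other. So all of them are edges of one triangulation of $X$.

**Step 5: integration.** This step bounds the set of possible parameters. There are finitely many combinatorial types $\mathcal D$: a gluing pattern of $2d$ triangles, together with the information which oriented edges are the $s_i$ and $\eta_l$ and which edges bound the $C_l$. For fixed $\mathcal D$, each edge class is a combination of the basis classes determined by $\mathcal D$, so the holonomies $(z_1,\dots,z_n;(y_l)_{l\in J})\in\mathbb C^N$ of the basis edges determine all edge vectors and hence $X$. They are period coordinates up to a linear map whose determinant depends, up to sign, only on $\mathcal D$. Let $\mathcal P_{\mathcal D}\subset\mathbb C^N$ be the set of parameters that give positively oriented triangles and satisfy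 the constraints found above. Then $m(\mathcal E)\ll\sum_{\mathcal D}\mathrm{Leb}(\mathcal P_{\mathcal D})$. The constraints are: $|z_i|\le\varepsilon_i$ for $i\le k$, and $|z_i|\le8$ for $k<i\le n$. The boundary edges of $C_l$ have classes in $V_Z$, so $w_l$ is a linear function of $z$ determined by $\mathcal D$; given $z$, each $y_l$ lies in a rectangle of sides $|w_l|$ and $|w_l|^{-1}$, of area 1. Fubini gives $\mathrm{Leb}(\mathcal P_{\mathcal D})\le\prod_{i\le k}\pi\varepsilon_i^2\cdot(64\pi)^{n-k}$. $\square$

## 7. Why these two lemmas give only exponent 2

The first thing to try is to combine Lemmas 2 and 3. Split $\mathcal H$ by the number $k$ of $\lambda_i\le1$ and by $2^{-j_i-1}<\lambda_i\le2^{-j_i}$ for $i\le k$. On a piece, $\mathcal N(X,1)^q\ll_q\prod2^{qj_i}$, and the measure is $\ll\prod4^{-j_i}$. So the bound obtained for $\int\mathcal N(X,1)^q\,d\mu$ is a sum of terms $\prod2^{(q-2)j_i}$, which converges exactly for $q<2$. It already stops at pieces with $k=1$: there $\lambda_1\approx2^{-j}$ has measure $\ll4^{-j}$, and Lemma 2 allows $2^j$ saddle connections on each such surface. The slit torus shows that this can happen; to pass $q=2$ we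 must show that it happens only on a small part of $\{\lambda_1\le2^{-j}\}$. This is what the measure $M$ is for.

Markov's inequality for $M$, as in Section 1, is not enough by itself either. Suppose $M\{|\gamma|\le\varepsilon,|s|\le r\}\ll\varepsilon^2$. From $\mathcal N(X,r)>T$, Lemma 2 does not give $\lambda_1\ll1/T$: it also allows $\lambda_1\approx\lambda_2\approx T^{-1/2}$. With $\varepsilon=T^{-1/2}$, Markov gives $\frac2T\varepsilon^2$, of order $T^{-2}$, no improvement. So there are two tasks: the bound for $M$ (Section 8), and a pointwise bound $\mathcal N\lesssim\lambda_1^{-1-\kappa}$ outside a small set (Sections 9 and 10).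

## 8. Moving a pair until both members are short

Pairs with two short members are controlled by the second moment of $\mathcal N(\cdot,x)$ at its own scale $x$. There Lemmas 2 and 3 lose only logarithms.

**Lemma 4.** For $0<\sigma,x\le1$: $\displaystyle\int_{\{\lambda_1\ge\sigma x,\ \lambda_2\le x\}}\mathcal N(Y,x)^2\,d\mu(Y)\ll x^4\bigl(1+\log\tfrac1\sigma\bigr)^N.$

*Proof.* Split by $k=\#\{i:\lambda_i\le x\}\ge2$ and by $2^{-j_i-1}x<\lambda_i\le2^{-j_i}x$ for $i\le k$; here $0\le j_i\le\log_2(1/\sigma)$, since $\lambda_i\ge\sigma x$. On a piece $\mathcal N(Y,x)^2\ll\prod_{i\le k}4^{j_i}$ by Lemma 2, and the measure is $\ll\prod_{i\le k}x^24^{-j_i}$ by Lemma 3. So each piece contributes $\ll x^{2k}\le x^4$, and there are $\ll(1+\log\frac1\sigma)^N$ pieces. $\square$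

Put
$$\ell=5d,\qquad\rho=\tfrac18\,16^{-\ell}\le\tfrac14 .$$
The measure $M$ of (1) is $\sigma$-finite: on $\{\lambda_1\ge1/r,\ |\gamma|,|s|\le r\}$ it is finite, because $\mathcal N(X,r)\ll\max(1,r^2)^N$ when $\lambda_1\ge1/r$, by Lemma 2.

**Lemma 5.** For $0<\varepsilon\le1$, $0<\lambda_0\le1$, $0<D\le\varepsilon\rho$, let $\mathcal A_D$ be the set of triples with $|\gamma|\le\varepsilon$, $|s|\le\rho$, $\lambda_1(X)\ge\lambda_0$, $D/2<|\gamma\wedge s|\le D$. Then $M(\mathcal A_D)\ll\varepsilon D(1+\log\frac1{\lambda_0})^N$.

*Proof.* Let $\mathcal B_D=\{(Y,\gamma',s'):|\gamma'|,|s'|\le2\sqrt D,\ \lambda_1(Y)\ge\lambda_0\sqrt D/4\}$ and $G=SL(2,\mathbb R)$.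

**Step 1: an exchange formula.** This step relates $\mathcal A_D$ to $\mathcal B_D$. By Tonelli, by invariance of $M$ (substitute $a=g^{-1}b$), and by unimodularity of $G$ (replace $g^{-1}$ by $g$),
$$\int_{\mathcal A_D}\mathrm{Haar}\{g:ga\in\mathcal B_D\}\,dM(a)=\int_{\mathcal B_D}\mathrm{Haar}\{g:gb\in\mathcal A_D\}\,dM(b).\tag{3}$$

**Step 2: the left side is $\gg M(\mathcal A_D)$.** We show that every triple in $\mathcal A_D$ is carried to $\mathcal B_D$ by a set of matrices of fixed positive measure. Let $a=(X,\gamma,s)\in\mathcal A_D$ and $\Delta=|\gamma\wedge s|$. There is $g_a\in G$ with $g_a\gamma=\sqrt\Delta\,e_1$ and $g_as=\pm\sqrt\Delta\,e_2$, the sign being that of $\gamma\wedge s$. Its inverse has columns $\gamma/\sqrt\Delta$ and $\pm s/\sqrt\Delta$, so $\|g_a^{-1}\|\le\sqrt2/\sqrt{D/2}=2/\sqrt D$. Hence $|g_au|\ge\lambda_0\sqrt D/2$ for every saddle connection $u$ of $X$. Let $O=\{h\in G:\|h\|\le2\}$; then $\|h^{-1}\|=\|h\|\le2$ for $h\in O$. For $h\in O$ the images of $\gamma,s$ under $hg_a$ have length $\le2\sqrt\Delta\le2\sqrt D$, and every saddle connection of $hg_aX$ has length $\ge\lambda_0\sqrt D/4$. So $Og_a\cdot a\subset\mathcal B_D$,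 and the left side of (3) is $\ge\mathrm{Haar}(O)M(\mathcal A_D)$.

**Step 3: the inner measure on the right.** We bound the set of matrices bringing a given $b\in\mathcal B_D$ to $\mathcal A_D$. If this set is nonempty, $\Delta=|\gamma'\wedge s'|\in(D/2,D]$. By invariance of Haar measure we may assume $\gamma'=e_1$ and $s'=\pm\Delta e_2$. Write $g=[\,v\mid v^\perp/|v|^2+xv\,]$ with $v\in\mathbb R^2\setminus0$, $x\in\mathbb R$, and $v^\perp$ the rotation of $v$ by $90^\circ$. In these coordinates Haar measure is $dv\,dx$: left multiplication by $g_0\in G$ maps $v$ to $g_0v$ and shifts $x$ by a function of $v$. The conditions $|g\gamma'|\le\varepsilon$ and $|gs'|\le\rho\le1$ give $|v|\le\varepsilon$ and $\Delta|x||v|\le1$. So the measure is at most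
$$\int_{|v|\le\varepsilon}\frac{2}{\Delta|v|}\,dv=\frac{4\pi\varepsilon}\Delta\le\frac{8\pi\varepsilon}D .$$

**Step 4: the mass of $\mathcal B_D$.** Here both members are short. If $(Y,\gamma',s')\in\mathcal B_D$, the classes of $\gamma',s'$ are independent, so $\lambda_2(Y)\le2\sqrt D$. Lemma 4 with $x=2\sqrt D\le2\sqrt\rho\le1$ and $\sigma=\lambda_0/8$ gives
$$M(\mathcal B_D)\le\int_{\{\lambda_1\ge\lambda_0\sqrt D/4,\ \lambda_2\le2\sqrt D\}}\mathcal N(Y,2\sqrt D)^2\,d\mu\ll D^2\bigl(1+\log\tfrac1{\lambda_0}\bigr)^N .$$
Inserting Steps 2 to 4 into (3) gives $M(\mathcal A_D)\ll\frac\varepsilon D\cdot D^2(1+\log\frac1{\lambda_0})^N$. $\square$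

If $|\gamma|\le\varepsilon$ and $|s|\le\rho$ are nonparallel, then $0<|\gamma\wedge s|\le\varepsilon\rho$. Summing Lemma 5 over $D=2^{-j}\varepsilon\rho$, $j\ge0$, gives for $0<\varepsilon,\lambda_0\le 1$
$$M\{|\gamma|\le\varepsilon,\ |s|\le\rho,\ \lambda_1\ge\lambda_0\}\ll\varepsilon^2\bigl(1+\log\tfrac1{\lambda_0}\bigr)^N.\tag{4}$$
Taking $\varepsilon=\rho$ and summing over $2^{-j}D$ gives, for $0<D\le\rho^2$,
$$\mu\{\lambda_1\ge\lambda_0\text{ and some nonparallel }v,v'\text{ of length}\le\rho\text{ have }|v\wedge v'|\le D\}\ll D\bigl(1+\log\tfrac1{\lambda_0}\bigr)^N.\tag{5}$$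

## 9. Joining two complexes

The pointwise bound of Section 10 follows short saddle connections through a tree of directions. When two of them compete, they are joined into one larger object, a complex. This section provides the joining. (The method is in the spirit of Eskin–Masur, *Asymptotic formulas on flat surfaces*; the proof here is self-contained.)

**Definition.** For a complex $K$, $\mathrm{len}(K)$ is the total length of the unoriented saddle connections contained in $\partial K$. The *level* of $K$ is the maximum, over triangulations having $K$ as a subcomplex, of the number of edges plus triangles in $K$.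

A triangulation has $3d$ edges and $2d$ triangles, so levels lie in $\{1,\dots,\ell\}$ with $\ell=5d$. The saddle connections in $\partial K$ are edges of one triangulation, so there are at most $3d\le\ell$ of them.

*Examples.* $\Sigma\cup v$ has level 1, area 0 and len $|v|$. The closed cylinder of the slit torus has len $2\omega$ and area $\omega h$. Every triangulation of it has two boundary edges, two crossing edges and two triangles, so its level is 6; here $\ell=15$.

If $K\ne X$, then $\partial K$ contains a saddle connection. Otherwise $\partial K\subset\Sigma$, and $K\setminus\Sigma$ is nonempty, open and closed in the connected set $X\setminus\Sigma$, so $K=X$.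

**Lemma 6.** If $K\subsetneq K'$ are complexes, then $\mathrm{level}(K)<\mathrm{level}(K')$.

*Proof.* Let $\mathcal T$ realize $\mathrm{level}(K)$. The edges of $\mathcal T$ in $K$ lie in $K'$, so by (K1) they do not cross the saddle connections of $\partial K'$. Together these extend to a triangulation $\mathcal T'$. A saddle connection entering an open triangle of $\mathcal T$ must cross one of its sides, since its ends are vertices and a chord joining two vertices is a side. So no edge of $\mathcal T'$ enters a triangle of $\mathcal T$ in $K$, these triangles are triangles of $\mathcal T'$, and $K$ is a subcomplex of $\mathcal T'$. So is $K'$: each open cell of $\mathcal T'$ of dimension 1 or 2 is either an edge in $\partial K'$ or disjoint from $\partial K'$, and in the latter case, being connected, it lies in $K'$ or in its complement. Since $K'\ne K$, it has at least one more cell of $\mathcal T'$ than $K$. $\square$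

**Lemma 7.** Let $B$ be a closed disc glued from finitely many Euclidean triangles along sides, with boundary length $l$. Let $\Phi:B\to\mathbb C$ be continuous and, on each triangle, an orientation-preserving isometric embedding. Then $\mathrm{area}(B)\le l^2/4$.

*Proof.* Let $y$ differ from the values of $\operatorname{Im}\Phi$ at the vertices. The set $\{\operatorname{Im}\Phi=y\}$ meets each triangle in at most one horizontal segment, going from side to side. Across an interior side the images of the two triangles lie on opposite sides of the image of that side, so the segment continues in the same direction. So this set is a compact 1-manifold with boundary on $\partial B$, and along each component $\operatorname{Re}\Phi$ is strictly monotone. Hence there are no closed components. Each component is an arc with both ends on $\partial B$, of length $|\operatorname{Re}\Phi(\text{end})-\operatorname{Re}\Phi(\text{start})|\le l/2$, because the ends are joined along the circle $\partial B$ by an arc of length $\le l/2$, on which $\Phi$ is 1-Lipschitz. The number of arcs is $\frac12\#(\partial B\cap\{\operatorname{Im}\Phi=y\})$, and its integral over $y$ is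 $\frac12\int_{\partial B}|d\operatorname{Im}\Phi|\le\frac l2$. Fubini gives $\mathrm{area}(B)\le\frac l2\cdot\frac l2$. $\square$

**Lemma 8 (joining).** Let $K_1,K_2$ be complexes with $\mathrm{len}(K_i)\le x$ and $K_2\not\subset K_1$. Then there is a complex $K_3\supsetneq K_1$ with
$$\mathrm{len}(K_3)\le4x,\qquad\mathrm{area}(K_3)\le\mathrm{area}(K_1)+\mathrm{area}(K_2)+18x^2 .$$

*Proof.* We use two ways of enlarging $K_1$. First, if $U$ is a component of $X\setminus K_1$, then $K_1\cup U$ is a complex: it is closed, since the boundary of $U$ lies in $K_1$, and $U$ is a union of open cells of a triangulation containing $K_1$. Its boundary is contained in $\partial K_1$, so its len is $\le x$. Second, if $\delta$ is a saddle connection whose interior is disjoint from $K_1$, then $K_1\cup\delta$ is a complex: extend $\delta$ and the edges in $K_1$ to a triangulation; as in Lemma 6, the triangles in $K_1$ survive. Its len is $\le x+|\delta|$, and its area is that of $K_1$.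

**Step 1: the case $\partial K_2\subset K_1$.** Here we add a component. Take $q_0\in K_2\setminus K_1$ and the component $U$ of $X\setminus K_1$ containing it. Then $q_0$ is interior to $K_2$ and $U\cap\partial K_2=\emptyset$. As $U$ is connected, $U\subset K_2$. Put $K_3=K_1\cup U$.

**Step 2: a segment outside $K_1$.** From now on $\partial K_2\not\subset K_1$, and we find a segment along which to work. As $\Sigma\subset K_1$, some saddle connection $\beta\subset\partial K_2$ is not contained in $K_1$; $|\beta|\le x$. Let $\beta'$ be a component of $\beta\setminus K_1$, an open segment with ends $p,q\in K_1$, contained in a component $U$ of $X\setminus K_1$. If $p,q\in\Sigma$, then $\beta'$ is the interior of $\beta$, and $K_3=K_1\cup\beta$ works, with len $\le2x$. Otherwise say $p\notin\Sigma$. Then $p$ is interior to a saddle connection $e\subset\partial K_1$, and $\beta'$ is transverse to $e$: if $\beta$ were parallel to $e$ at $p$, it would equal $e\subset K_1$. Likewise $q\in\Sigma$, or $q$ is interior to a saddle connection $e'\subset\partial K_1$ transverse to $\beta'$.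

**Step 3: completing $U$ and cutting it.** We turn $U$ into a surface with boundary in which paths can be tightened. Let $\hat U$ be the union of the closed triangles in $\overline U$ of a triangulation containing $K_1$, glued only along the edges not in $K_1$. It is a compact connected flat surface with boundary. Its boundary edges are copies of saddle connections of $\partial K_1$ (possibly two copies of the same one). Its vertices lie over $\Sigma$, some may be interior, and there are no other singularities.

The segment $\beta'$ cannot start and end on the same boundary edge of $\hat U$: near this edge $\hat U$ lies on one fixed side, and $\beta'$, having constant direction, cannot both leave into that side and arrive from it. Cut $\hat U$ along $\beta'$, choose one of the two copies $\beta'_+$ of $\beta'$, and let $\hat O$ be the component of the cut surface with $\beta'_+\subset\partial\hat O$. At each copy of $p$ (and of $q$, if $q\notin\Sigma$) the cut surface has a corner of angle in $(0,\pi)$. Since $\beta'$ does not return to the same boundary edge, $\partial\hat O$ contains an arc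
$$(a,p_+,q_+,c)$$
that goes from a vertex $a$, an end of the edge $e$, along $e$ to $p_+$, then along $\beta'_+$ to $q_+$, then along $e'$ to a vertex $c$ (if $q\in\Sigma$, then $c=q_+$). Its length is $\le3x$.

**Step 4: tightening in $\hat O$.** Let $\tau$ be a shortest path in $\hat O$ homotopic to this arc rel endpoints, possibly constant. Its ends are vertices. It is straight away from vertices, and it does not pass through a non-vertex corner, because the angle there is $<\pi$. So $\tau$ is a concatenation of straight segments between vertices. A segment that touches the boundary at a non-vertex point runs along the boundary, in both directions, until it reaches a vertex or a corner, and corners are excluded. A copy of $\beta'$ ends at a corner, a copy of $p$, and so does each of the pieces of a cut boundary edge. Hence each segment of $\tau$ is either interior to $\hat O$ apart from its ends, or a full boundary edge lying over a saddle connection of $\partial K_1$. In particular $\tau$ contains no part of either copy of $\beta'$.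

**Step 5: an interior segment.** If, for some choice of the copy $\beta'_+$, $\tau$ has an interior segment $\delta$, then $\delta$ is a saddle connection of $X$ with interior in $U$ and $|\delta|\le3x$. Put $K_3=K_1\cup\delta$; its len is $\le4x$.

**Step 6: no interior segment.** Otherwise $\tau\subset\partial\hat O$ for each copy, and we show that $U$ has small area. The loop $(a,p_+,q_+,c)\cdot\bar\tau$ lies in one boundary circle of $\hat O$. It passes over $\beta'_+$ exactly once, so its degree in that circle is $\pm1$. It is null-homotopic in $\hat O$. A compact connected orientable surface with a null-homotopic boundary circle is a disc, so $\hat O$ is a disc. A loop of degree $\pm1$ covers the circle, so the boundary length of $\hat O$ is $\le3x+3x=6x$. As $\hat O$ is simply connected, the pullback of $\omega$ is $d\Phi$ with $\Phi$ continuous. The triangles of $\hat U$, cut along $\beta'$ into convex polygons and subdivided, give Euclidean triangles on which $\Phi$ is an orientation-preserving isometric embedding. Lemma 7 gives $\mathrm{area}(\hat O)\le(6x)^2/4=9x^2$. Each component of the cut surface has a copy of $\beta'$ in its boundary, so there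 are at most two components, and $\mathrm{area}(U)\le18x^2$. Put $K_3=K_1\cup U$. $\square$

## 10. A tree of directions and the pointwise bound

**Proposition 9.** For every $\kappa\in(0,1)$ there is $C_\kappa$ such that: if $X\in\mathcal H$, $\Delta\in(0,1)$, and $|v\wedge v'|>\Delta$ for all nonparallel saddle connections $v,v'$ of length $\le\rho$, then
$$\mathcal N(X,\rho)\le C_\kappa\Delta^{-\kappa}\lambda_1(X)^{-1-\kappa}.$$

The plan: cut the interval of directions into $Q$ parts, each of these into $Q$ parts, and so on. After $n$ generations with $Q^{-n}\le\Delta$, a part contains the directions of at most one line of saddle connections of length $\le\rho$, by the hypothesis on wedges. So it suffices to count the parts that contain some direction. To each part we attach a weight $b^{-1-\kappa}$, where $b$ measures the shortest saddle connection after stretching $X$ in that direction. For a single saddle connection, the sum of the weights of the $Q$ children is at most a constant $c_\kappa$, *independent of $Q$*, times the weight of the parent; this is where $\kappa>0$ is used. After $n$ generations we lose $c_\kappa^n$, a small power of $1/\Delta$ once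 $Q$ is large. The difficulty is that different children may be governed by different saddle connections. Then Lemma 8 joins them into a complex of higher level, and there are only $\ell$ levels.

**Definition.** Let $A_k=\frac12 4^{k-\ell}$, and let $\mathcal K_k$ be the set of complexes of $X$ of level $k$ and area $\le A_k$ (so $\le\frac12$, hence $\ne X$). Fix an integer $Q\ge2$. For $v=(x,y)$ put
$$|v|_{t,n}=\bigl|\bigl(Q^n(x+ty),\,y\bigr)\bigr|.$$
This is $Q^{n/2}$ times the length of $v$ on the unit-area surface $Y_{t,n}=\mathrm{diag}(Q^{n/2},Q^{-n/2})\begin{pmatrix}1&t\\0&1\end{pmatrix}X$. Complexes, levels and areas are the same on $X$ and on $Y_{t,n}$. The *nodes* of generation $n$ are the intervals $I=[iQ^{-n},(i+1)Q^{-n}]\subset[-1,1]$; each has $Q$ *children*, the nodes of generation $n+1$ inside it. For a complex $K\ne X$ and a node $I$ of generation $n$ put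
$$L_n(t,K)=\sum_{\sigma\subset\partial K}|\sigma|_{t,n},\qquad b_I(K)=\rho^{-1}\min_{t\in I}L_n(t,K)>0,$$
the sum being over unoriented saddle connections, and
$$W_k(I)=\max\{b_I(K)^{-1-\kappa}:K\in\mathcal K_k,\ b_I(K)\le8^k\},$$
with $W_k(I)=0$ if there is no such $K$.

*Example.* Let $v=(x,y)$ with $|x|\le|y|$ and $|v|\le\rho$, and put $t_v=-x/y\in[-1,1]$. Then $|v|_{t_v,n}=|y|\le\rho$ for every $n$. So for $K=\Sigma\cup v$, of level 1 and area 0, and every node $I\ni t_v$, we have $b_I(K)\le1$, and hence $W_1(I)\ge1$.

Two elementary facts are used throughout.

* **(a)** If $I'$ is a child of $I$, then $b_{I'}(K)\ge b_I(K)$, because $|v|_{t,n+1}\ge|v|_{t,n}$ and $I'\subset I$.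
* **(b)** If $t,t'\in I$, then $|v|_{t',n}\le|v|_{t,n}+Q^n|t-t'||y|\le|v|_{t,n}+|y|\le2|v|_{t,n}$.

The set of $K$ in the definition of $W_k(I)$ is finite: by (b), for a fixed $t\in I$, $L_n(t,K)\le2\rho b_I(K)\le2\rho8^k$. So there are finitely many possible $\partial K$, and $K$ is the union of $\partial K$, $\Sigma$ and some of the finitely many components of $X\setminus(\partial K\cup\Sigma)$. So the maximum exists.

**Lemma 10.** There is $c_\kappa\ge 1$, depending only on $\mathcal H$ and $\kappa$ and not on $Q$, such that for every node $I$ and $1\le k\le\ell$
$$\sum_{I'\text{ child of }I}W_k(I')\le c_\kappa W_k(I)+64\,Q\sum_{j>k}W_j(I).$$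

*Proof.* For each child $I'$ with $W_k(I')\ne0$ let $K_{I'}$ be a maximizer. By (a), $b_I(K_{I'})\le b_{I'}(K_{I'})\le8^k$, so $K_{I'}$ is admissible for $W_k(I)$. If there is such a child, let $K$ minimize $b_I$ among the admissible complexes, so $W_k(I)=b_I(K)^{-1-\kappa}$. Let $n$ be the generation of $I$.

**Step 1: children with $K_{I'}=K$.** We show that they contribute at most $c_\kappa W_k(I)$. Let $\sigma=(x,y)\subset\partial K$ maximize $S_\sigma=\min_{t\in I}|\sigma|_{t,n}$. By (b), and since $\partial K$ has at most $\ell$ saddle connections, $\rho b_I(K)\le2\ell S_\sigma$. On the other hand $\rho b_{I'}(K)\ge\min_{t\in I'}|\sigma|_{t,n+1}$. Write $I=[t_0,t_0+Q^{-n}]$ and $\alpha=Q^n(x+t_0y)$. On the $i$-th child ($0\le i<Q$) we have $t=t_0+(i+u)Q^{-n-1}$ with $u\in[0,1]$, so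
$$\min_{t\in I'}|\sigma|_{t,n+1}=\min_{u\in[0,1]}\bigl|\bigl(Q\alpha+(i+u)y,\ y\bigr)\bigr|.$$
If $|y|\ge S_\sigma/2$, this is at least $|y|\max\bigl(1,\mathrm{dist}(Q\alpha/y,[-i-1,-i])\bigr)$. At most three of these unit intervals are at distance $<1$ from the point $Q\alpha/y$, and at most two are at distance in $[j,j+1)$ for each $j\ge1$. So the sum over $i$ of the $(-1-\kappa)$-th powers is at most
$$|y|^{-1-\kappa}\Bigl(3+2\sum_{j\ge1}j^{-1-\kappa}\Bigr)\le\bigl(5+\tfrac2\kappa\bigr)|y|^{-1-\kappa}\le4\bigl(5+\tfrac2\kappa\bigr)S_\sigma^{-1-\kappa}.$$
If $|y|<S_\sigma/2$, then $Q^n|x+ty|\ge\frac{\sqrt3}2S_\sigma$ for all $t\in I$, so each minimum is at least $\frac{\sqrt3}2QS_\sigma$, and the sum is at most $Q(\frac{\sqrt3}2QS_\sigma)^{-1-\kappa}\le2S_\sigma^{-1-\kappa}$. In both cases, as $S_\sigma\ge\rho b_I(K)/(2\ell)$, these children contribute at most $c_\kappa b_I(K)^{-1-\kappa}$ with $c_\kappa=(2\ell)^2\cdot4(5+\frac2\kappa)$.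

**Step 2: children with $K'=K_{I'}\ne K$.** We join $K$ and $K'$ and charge the child to a higher level. Put $b=b_I(K')$. Then $b_I(K)\le b\le b_{I'}(K')\le8^k$. Fix $t\in I$. By (b), $L_n(t,K)$ and $L_n(t,K')$ are at most $2b\rho$. So on $Y_{t,n}$ both complexes have len at most
$$x:=2b\rho\,Q^{-n/2}\le2\cdot8^\ell\rho .$$
As $K\ne K'$ have the same level, $K'\not\subset K$ by Lemma 6. Lemma 8 on $Y_{t,n}$ gives $K_3\supsetneq K$, of level $j>k$ by Lemma 6 (so there are no such children if $k=\ell$). It satisfies $L_n(t,K_3)\le4Q^{n/2}x=8b\rho$. Its area is at most $2A_k+18x^2$, and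
$$18x^2\le72\cdot64^\ell\rho^2=\tfrac{72}{64}\,4^{-\ell}\le4\cdot4^{-\ell}\le4^{k-\ell}=2A_k .$$
So its area is $\le4A_k=A_{k+1}\le A_j$, and $K_3\in\mathcal K_j$. Now $b_I(K_3)\le8b\le8^{k+1}\le8^j$, so $K_3$ is admissible for $W_j(I)$ and $W_j(I)\ge(8b)^{-1-\kappa}$. By (a), $W_k(I')=b_{I'}(K')^{-1-\kappa}\le b^{-1-\kappa}\le8^{1+\kappa}W_j(I)\le64W_j(I)$. There are at most $Q$ such children. $\square$

*Proof of Proposition 9.*

**Step 1: one generation.** We combine the levels so that the total weight grows by at most a factor $2c_\kappa$. Let $\eta=1+64Q/c_\kappa$ and $S(n)=\sum_I\sum_k\eta^kW_k(I)$, over nodes of generation $n$. By Lemma 10,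
$$S(n+1)\le\sum_I\sum_j\eta^jW_j(I)\Bigl(c_\kappa+64Q\sum_{k<j}\eta^{k-j}\Bigr)\le2c_\kappa S(n),$$
because $\sum_{k<j}\eta^{k-j}\le\frac1{\eta-1}=\frac{c_\kappa}{64Q}$.

**Step 2: the start.** For $t\in[-1,1]$ the inverse of the shear has norm $<2$, so $|\sigma|_{t,0}\ge\lambda_1(X)/2$ and $b_I(K)\ge\lambda_1(X)/(2\rho)$ at generation 0. There are two such nodes, so $S(0)\ll_{\kappa,Q}\lambda_1(X)^{-1-\kappa}$, and
$$S(n)\ll_{\kappa,Q}(2c_\kappa)^n\lambda_1(X)^{-1-\kappa}.$$

**Step 3: the end.** We convert weights into saddle connections. Let $n=\lceil\log(1/\Delta)/\log Q\rceil$, so $Q^{-n}\le\Delta$. By the example above, every node of generation $n$ containing some $t_v$, with $|x|\le|y|$ and $|v|\le\rho$, has $W_1(I)\ge1$; so there are at most $S(n)$ such nodes. If nonparallel $v=(x,y)$ and $v'=(x',y')$ of this kind have $t_v,t_{v'}\in I$, then $|v\wedge v'|=|yy'||t_v-t_{v'}|\le Q^{-n}\le\Delta$, against the hypothesis. So a node carries only mutually parallel saddle connections, at most $2d$ oriented ones. Saddle connections with $|y|\le|x|$ are treated by rotating $X$ by $90^\circ$, which preserves $\lambda_1$ and the hypothesis. Therefore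
$$\mathcal N(X,\rho)\ll_{\kappa,Q}(2c_\kappa)^n\lambda_1^{-1-\kappa}\ll_{\kappa,Q}\Delta^{-\log(2c_\kappa)/\log Q}\,\lambda_1(X)^{-1-\kappa}.$$
As $c_\kappa$ does not depend on $Q$, we may choose $Q\ge(2c_\kappa)^{1/\kappa}$, and the exponent of $\Delta^{-1}$ is $\le\kappa$. $\square$

## 11. The tail bound and integrability below the third power

**Proposition 11.** For all $R,\delta>0$: $\mu\{\mathcal N(X,R)>T\}\ll_{R,\delta}T^{-3+\delta}$ for $T\ge1$.

*Proof.* **Step 1: reduction to $R=\rho$.** The earlier sections concern only the radius $\rho$; the group removes this restriction. Let $g$ contract a direction by $e^{-\tau}$ and expand the orthogonal one by $e^\tau$. A vector of length $\le R$ at angle $\varphi$ to the contracted direction goes to one of length at most $R(e^{-\tau}+e^\tau|\sin\varphi|)$, which is $\le\rho$ if $e^{-\tau}\le\rho/(2R)$ and $|\sin\varphi|\le e^{-\tau}\rho/(2R)$. By compactness of the circle of directions, finitely many $g_1,\dots,g_p$ suffice to send every vector of length $\le R$ into the closed ball of radius $\rho$ by at least one of them. So $\mathcal N(X,R)\le\sum_i\mathcal N(g_iX,\rho)$, and by invariance $\mu\{\mathcal N(\cdot,R)>T\}\le p\,\mu\{\mathcal N(\cdot,\rho)>T/p\}$.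

**Step 2: exceptional sets.** We discard surfaces for which Proposition 9 is weak. Let $T$ be large; for bounded $T$ use $\mu(\mathcal H)<\infty$. By Lemma 3 with $k=1$, $\mu\{\lambda_1<T^{-2}\}\ll T^{-4}$. By (5) with $\lambda_0=T^{-2}$ and $D=T^{-4}$, the surfaces with $\lambda_1\ge T^{-2}$ having two nonparallel saddle connections of length $\le\rho$ with $|v\wedge v'|\le T^{-4}$ have measure $\ll T^{-4}(1+\log T)^N$.

**Step 3: a short saddle connection exists.** Let $X$ be a remaining surface with $\mathcal N(X,\rho)>T$. Proposition 9 with $\Delta=T^{-4}$ and $\lambda_1\ge T^{-2}$ gives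
$$T<C_\kappa T^{4\kappa}\lambda_1^{-1-\kappa}\le C_\kappa T^{6\kappa}\lambda_1^{-1},\qquad\text{so}\quad\lambda_1(X)\le\varepsilon:=C_\kappa T^{-1+6\kappa}.$$
For $\kappa<\frac16$ and $T$ large, $\varepsilon\le1$.

**Step 4: Markov's inequality for $M$.** Let $\gamma$ be a shortest saddle connection of such an $X$. At most $2d\le T/2$ oriented saddle connections are parallel to $\gamma$, so at least $T/2$ saddle connections $s$ of length $\le\rho$ are not. Hence, by (4), the set of these $X$ has measure at most
$$\tfrac2T\,M\{|\gamma|\le\varepsilon,\ |s|\le\rho,\ \lambda_1\ge T^{-2}\}\ll\tfrac1T\,\varepsilon^2(1+\log T)^N\ll_\kappa T^{-3+12\kappa}(1+\log T)^N .$$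
Take $\kappa$ small in terms of $\delta$. $\square$

Since $\#(\Lambda_X\cap B(0,R))\le\mathcal N(X,R)$, this is the upper bound in part 1 of the Theorem. If $f\in B_c(\mathbb R^2)$ is supported in $B(0,R)$, then $|\widehat f|\le\|f\|_\infty\mathcal N(\cdot,R)$, and for $q<3$ and $0<\delta<3-q$
$$\int_{\mathcal H}\mathcal N(X,R)^q\,d\mu=q\int_0^\infty T^{q-1}\mu\{\mathcal N(\cdot,R)>T\}\,dT\ll_{R,q,\delta}\mu(\mathcal H)+\int_1^\infty T^{q-4+\delta}\,dT<\infty .$$
This proves part 2.

## 12. Surfaces with a marked cylinder

For the lower bounds we mark a cylinder instead of a pair. Let $\mathcal C$ be the set of pairs $(X,C)$, where $X\in\widetilde{\mathcal H}$ and $C$ is an oriented maximal cylinder of $X$, with the measure $m_{\mathcal C}$ obtained by counting over $m$. A cylinder persists under small deformations of $X$, so period coordinates of $X$ are local coordinates on $\mathcal C$, in which $m_{\mathcal C}$ is Lebesgue measure. Let $w\in\mathbb R^2\setminus0$ be the holonomy of the oriented core $\gamma$, $h$ the height, $v=|w|h$ the area of $C$, and $a=\mathrm{area}(X)-v$. These are continuous: $w$ is a period; closed subcylinders of $C$ persist,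 so $h$ does not drop suddenly; the singularities on the two boundary circles stay near them, so $h$ does not jump up. Put
$$a_1=\tfrac18,\qquad\mathbb I=[a_1,\tfrac12].$$

**Lemma 12.** There is a finite nonzero measure $\pi_0$ on $\mathbb I$ such that the law $\Pi$ of $(w,a,h)$ under $m_{\mathcal C}$ restricted to $\{a\in\mathbb I\}$ is
$$\Pi=|w|\,dw\;\pi_0(da)\;dh.\tag{6}$$

The factor $|w|$ is the one found for the slit torus in Section 3: the room for the twist.

*Proof.* **Step 1: two symmetries.** We find transformations that preserve $m_{\mathcal C}$. Cut $C$ out and glue back a cylinder of the same circumference with height $h+u>0$ and with the top displaced by $t$. The new surface is joined to the old one by a path, so it lies in $\widetilde{\mathcal H}$. The cylinder remains maximal, as its boundary circles still contain zeros, and $w$ and $a$ do not change. A class $c$ that crosses $C$ algebraically $c\cdot\gamma$ times, from bottom to top, changes its period from $\phi(c)$ to $\phi(c)+(c\cdot\gamma)(t+iu)\frac w{|w|}$. Choose an integral basis of $H_1(X,\Sigma;\mathbb Z)$ consisting of a class meeting $\gamma$ once (a crossing saddle connection),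 with period $\zeta$, and a basis of the kernel of $c\mapsto c\cdot\gamma$, with periods $y$. As $\gamma\cdot\gamma=0$, $w$ is a linear function of $y$. So the map is $(\zeta,y)\mapsto(\zeta+\text{function of }y,\ y)$, which preserves Lebesgue measure; the same holds for $t=\theta|w|$ with constant $\theta$. It is a bijection from $\{h>\max(0,-u)\}$ onto $\{h>\max(0,u)\}$, with inverse the opposite change. So it preserves $m_{\mathcal C}$. Second, $SL(2,\mathbb R)$ preserves $m_{\mathcal C}$ and maps $(w,a,v)$ to $(gw,a,v)$.

**Step 2: local finiteness.** We show that $\Pi$ is finite on $\{\epsilon\le|w|\le1/\epsilon,\ h\le H\}$ for all $\epsilon\in(0,1)$ and $H>0$. First let $h\le\epsilon/2$. Then $\mathrm{area}(X)=a+|w|h\in[a_1,1]$. Each oriented cylinder has on its bottom boundary a saddle connection of length $\le1/\epsilon$, oriented like the core, and this determines the cylinder, which lies on its left. So the mass is at most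
$$\int_{\{\mathrm{area}\le1\}}\mathcal N\Bigl(\frac X{\sqrt{\mathrm{area}(X)}},\ \frac1{\epsilon\sqrt{a_1}}\Bigr)dm(X)=\int_{\mathcal H}\mathcal N\Bigl(\cdot,\frac1{\epsilon\sqrt{a_1}}\Bigr)d\mu<\infty$$
by (2) and Proposition 11. By Step 1 the part with $h\in(u,u+\epsilon/2]$ has the same mass as the part with $h\in(0,\epsilon/2]$, for every $u\ge0$. Finitely many such parts cover $(0,H]$.

**Step 3: the factor $dh$.** For Borel $B\subset\{\epsilon\le|w|\le1/\epsilon\}\times\mathbb I$, the function $H\mapsto\Pi(B\times(0,H])$ is finite, monotone and, by Step 1, additive. So it equals $\pi(B)H$, with $\pi(B)=\Pi(B\times(0,1])$, a measure in $B$. Hence $\Pi=\pi(dw,da)\,dh$.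

**Step 4: the factor $|w|\,dw$.** In the variables $(w,a,v)$ we have $dh=dv/|w|$, so the law is $|w|^{-1}\pi(dw,da)\,dv$. For each Borel $J\subset\mathbb I$, invariance under $SL(2,\mathbb R)$ shows that $B\mapsto\int_{B\times J}|w|^{-1}d\pi$ is an invariant Radon measure on $\mathbb R^2\setminus0$. Such a measure is a multiple of Lebesgue measure, so it is $\pi_0(J)\,dw$, and $\pi_0$ is a finite measure on $\mathbb I$. This is (6).

**Step 5: $\pi_0(\mathbb I)>0$.** Every translation surface has a cylinder (Masur 1986). If $a(X,C)=0$, then $X=\overline C$, and $H_1(X,\Sigma;\mathbb R)$ is spanned by one crossing saddle connection and the boundary saddle connections, all parallel to $w$. The dimension is $N\ge4$, so $X$ has two parallel saddle connections with independent classes $c,c'$, and $\phi(c)\wedge\phi(c')=0$. For each of the countably many pairs of independent integral classes this is a nontrivial real quadratic equation in period coordinates, so such $X$ form a null set. Hence $m_{\mathcal C}\{a>0\}>0$. Now $\{a>0\}=\bigcup_{k\in\mathbb Z}\{a\in4^k\mathbb I\}$, and scaling surfaces by $2^k$ maps $\{a\in\mathbb I\}$ onto $\{a\in4^k\mathbb I\}$ and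 multiplies $m_{\mathcal C}$ by a constant. So $m_{\mathcal C}\{a\in\mathbb I\}>0$. $\square$

**Crossing saddle connections.** Let $(X,C)\in\mathcal C$ with $w=|w|e^{i\varphi}$, and let $R_\varphi$ be the rotation by $\varphi$. Let $\Theta$ be the finite nonempty set of pairs $\theta$ consisting of a singular point on the bottom boundary circle and one on the top circle. For each $\theta\in\Theta$ the saddle connections in $C$ joining the two points have the distinct holonomies
$$R_\varphi(t_\theta+k|w|,\ h),\qquad k\in\mathbb Z.\tag{7}$$
A twist by $t$ replaces every $t_\theta$ by $t_\theta+t$. Put $n_0=6d$. By Lemma 1, if $H_1>0$ and $\omega<H_1$, a surface has at most $n_0$ oriented maximal cylinders with $|w|\le\omega$ and $h\ge H_1$.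

## 13. Divergence of the third moment and the lower bound for the tail

**Proof of part 3.** Let $f\in B_c(\mathbb R^2)$, $f\ge0$, not a.e. zero.

**Step 1: a range of heights seen by $f$.** We choose heights for which the rows (7) meet the mass of $f$. Put $r_f(\varphi,p)=\int_{\mathbb R}f(R_\varphi(x,p))\,dx$. Since $R_{\varphi+\pi}(x,p)=R_\varphi(-x,-p)$, we have $\int_0^\infty\bigl(r_f(\varphi,p)+r_f(\varphi+\pi,p)\bigr)dp=\int f>0$ for every $\varphi$. So there are $0<P_1<P_2$ with
$$\kappa_f:=\int_0^{2\pi}\!\!\int_{P_1}^{P_2}r_f(\varphi,p)^3\,dp\,d\varphi>0 .$$
Put $H_1=P_1\sqrt{a_1}$, $H_2=P_2$ (so $H_1<H_2$), choose $0<w_*<\min(H_1,\frac1{2H_2})$, and let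
$$\mathcal C_*=\{(X,C)\in\mathcal C:|w|\le w_*,\ h\in[H_1,H_2],\ a\in\mathbb I\}.$$
On $\mathcal C_*$ the area $A=a+|w|h$ of $X$ lies in $[a_1,1]$, because $w_*H_2\le\frac12$.

**Step 2: from surfaces to marked cylinders.** We bound the third moment below by an integral over $\mathcal C_*$. Put $F(X)=\widehat f(X/\sqrt A)$ and
$$F_C(X)=\frac1{|\Theta|}\sum_{\theta\in\Theta}\sum_{k\in\mathbb Z}f\bigl(A^{-1/2}R_\varphi(t_\theta+k|w|,h)\bigr).$$
For each $\theta$ the vectors in (7) are distinct, so each inner sum is $\le F(X)$, and $F_C\le F$. Since $w_*<H_1$, each $X$ occurs with at most $n_0$ cylinders in $\mathcal C_*$. By (2),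
$$\int_{\mathcal H}\widehat f^{\,3}d\mu=\int_{\{\mathrm{area}\le1\}}F^3\,dm\ \ge\ \frac1{n_0}\int_{\mathcal C_*}F_C^3\,dm_{\mathcal C}.$$

**Step 3: averaging over the twist.** The twist spreads each row (7) into a full line, which removes the dependence on $t_\theta$. Twisting by $t=\vartheta|w|$, $\vartheta\in[0,1)$, preserves $m_{\mathcal C}$, $w$, $h$, $a$, and hence $\mathcal C_*$. So we may replace $F_C^3$ by its mean over $\vartheta$, which by Jensen's inequality is at least the cube of the mean of $F_C$. That mean is
$$\frac1{|\Theta|}\sum_{\theta}\frac1{|w|}\int_0^{|w|}\sum_kf\bigl(A^{-1/2}R_\varphi(t_\theta+t+k|w|,h)\bigr)dt=\frac1{|w|}\int_{\mathbb R}f\bigl(A^{-1/2}R_\varphi(x,h)\bigr)dx=\frac{\sqrt A}{|w|}\,r_f\Bigl(\varphi,\frac h{\sqrt A}\Bigr).$$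

**Step 4: the integral.** Now we insert the law (6), with $\omega=|w|$ and $dw=\omega\,d\omega\,d\varphi$:
$$\int_{\mathcal H}\widehat f^{\,3}d\mu\ \ge\ \frac1{n_0}\int_0^{w_*}\frac{\omega\cdot\omega}{\omega^3}\,\Gamma(\omega)\,d\omega,\qquad\Gamma(\omega)=\int_{\mathbb I}\int_0^{2\pi}\!\!\int_{H_1}^{H_2}A^{3/2}\,r_f\Bigl(\varphi,\frac h{\sqrt A}\Bigr)^3dh\,d\varphi\,\pi_0(da),$$
where $A=a+\omega h$. Substitute $p=h/\sqrt{a+\omega h}$. Then $\frac{dp}{dh}=A^{-3/2}(a+\frac{\omega h}2)$, so $0<\frac{dp}{dh}\le A^{-1/2}\le a_1^{-1/2}$. The range of $p$ contains $[P_1,P_2]$, because $H_1/\sqrt A\le H_1/\sqrt{a_1}=P_1$ and $H_2/\sqrt A\ge H_2=P_2$. With $A^{3/2}\ge a_1^{3/2}$ we get $\Gamma(\omega)\ge a_1^{3/2}a_1^{1/2}\pi_0(\mathbb I)\kappa_f>0$ for all $\omega\le w_*$. Since $\int_0^{w_*}d\omega/\omega=\infty$, $\widehat f\notin L^3(\mathcal H,\mu)$. $\square$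

**Proof of the lower bound in part 1.** Let $R>0$ and take $0<H_1<H_2\le\frac R2\sqrt{a_1}$. Consider the pairs $(X,C)$ with $h\in[H_1,H_2]$, $a\in\mathbb I$, $|w|\le\omega$, where $\omega$ is so small that $\omega<H_1$, $\omega H_2\le\frac12$ and $\omega\le\frac R2\sqrt{a_1}$. Then $A=\mathrm{area}(X)\in[a_1,1]$. On $X/\sqrt A$ the row (7) of one $\theta\in\Theta$ lies at height $h/\sqrt A\le R/2$, with spacing $|w|/\sqrt A$. So the number of its members with horizontal coordinate at most $R/2$ in absolute value is at least
$$\frac{R\sqrt A}{|w|}-1\ \ge\ \frac{R\sqrt{a_1}}{|w|}-1\ \ge\ \frac{R\sqrt{a_1}}{2|w|}\ \ge\ \frac{R\sqrt{a_1}}{2\omega},$$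
where the second inequality uses $|w|\le\frac R2\sqrt{a_1}$. Their lengths are $\le R/\sqrt2<R$, and their holonomies are distinct. Take $\omega=R\sqrt{a_1}/(4T)$ with $T$ large. Then $\#(\Lambda\cap B(0,R))\ge2T>T$ for $X/\sqrt A$. Each $X$ occurs with at most $n_0$ cylinders, so by (2) and (6)
$$\mu\{X:\#(\Lambda_X\cap B(0,R))>T\}\ \ge\ \frac1{n_0}\,\pi_0(\mathbb I)\,(H_2-H_1)\int_{|w|\le\omega}|w|\,dw=\frac{2\pi}{3n_0}\,\pi_0(\mathbb I)\,(H_2-H_1)\,\omega^3=cT^{-3}$$
with $c>0$ independent of $T$. With Section 11 this completes the proof of the Theorem. $\blacksquare$
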